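# Vertices of the polytope of polystochastic matrices: the growth constant is $d$ for every $d\ge 3$

## 1. Polystochastic matrices, vertices, partial hypercubes

Throughout, $[n]=\{1,\dots,n\}$, and $d\ge 2$ is a fixed dimension.

**Definition (arrays and lines).** A $d$-dimensional matrix, or array, of order $n$ is a real function $A$ on $[n]^d$. A *line of direction $i$* is the set of $n$ index tuples obtained by fixing all coordinates except the $i$-th. For $v\in[n]^d$ we write $v_{-i}$ for $v$ with coordinate $i$ omitted, so direction-$i$ lines are indexed by the values of $v_{-i}$. The line sums in direction $i$ are collected in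
$$(A_iF)(v_{-i})=\sum_{v_i}F(v).$$

*Example.* For $d=2$ the lines are the rows and columns. For $d=3$, $n=2$ there are $3\cdot 2^2=12$ lines, the edges of a cube. In general there are $dn^{d-1}$ lines.

**Definition (polystochastic matrix).** A nonnegative array is *polystochastic* if its sum over every line is $1$. The polystochastic arrays of order $n$ and dimension $d$ form a convex polytope $\Omega_n^d\subset\mathbb R^{n^d}$, and $V(n,d)$ is its number of vertices.

*Example.* For $d=2$ these are the doubly stochastic matrices. For $d=3$, $n=2$ the array with $1$ at the four triples of even coordinate sum and $0$ elsewhere is polystochastic: every edge of the cube has exactly one even end.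

**Fact 1 (vertex criterion).** Let $\mathcal Q$ be the polytope of nonnegative arrays with prescribed line sums. A point $z\in\mathcal Q$ is a vertex iff the only array $w$ with $\operatorname{supp}w\subset\operatorname{supp}z$ and all line sums $0$ is $w=0$.

Indeed, if such a $w\ne0$ exists, then $z\pm\varepsilon w\in\mathcal Q$ for small $\varepsilon>0$ and $z$ is their midpoint. Conversely, if $z$ is the midpoint of $z_1\ne z_2$ in $\mathcal Q$, then $z_1,z_2\ge0$ forces their supports into $\operatorname{supp}z$, and $w=z_1-z_2$ has zero line sums. In other words, $z$ is a vertex iff the columns of the line-sum matrix indexed by $\operatorname{supp}z$ are linearly independent. In particular a vertex is determined by its support: the difference of two vertices with the same support is such a $w$.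

*Example.* Every $0/1$ polystochastic array is a vertex. Each line contains exactly one support element, so each entry of $w$ is itself a line sum and must be $0$.

**Definition (partial hypercube and leftover).** A *partial hypercube* of order $t$ is a set $\Pi\subset[t]^d$ with no two elements on a common line. Its *leftover* is $U=(U_1,\dots,U_d)$, where $U_i\subset[t]^{d-1}$ is the set of those $v_{-i}$ whose direction-$i$ line misses $\Pi$. Thus $A_i1_\Pi=1-1_{U_i}$.

*Example.* For $d=3$, $t=2$ let $\Pi=\{(1,1,1),(2,2,1)\}$. The direction-3 lines that are hit have $(v_1,v_2)=(1,1),(2,2)$, so $U_3=\{(1,2),(2,1)\}$; similarly $U_1=U_2=\{(1,2),(2,2)\}$. The set of even triples and the set of odd triples are two different partial hypercubes with the same leftover, namely $U_i=\varnothing$ for all $i$. Two partial hypercubes with the same leftover can be exchanged without changing any line sum, and this is how we shall produce many vertices.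

## 2. How fast does $V(n,d)$ grow?

For $d=2$, Birkhoff's theorem says that the vertices are the permutation matrices, so $V(n,2)=n!$ and $\ln V(n,2)=n\ln n\,(1+o(1))$. For fixed $d\ge3$ and $n\to\infty$, can one pin down $\ln V(n,d)$ to first order?

The question is from Vladimir N. Potapov, Anna A. Taranenko, "Asymptotic bounds on the numbers of vertices of polytopes of polystochastic matrices", arXiv:2406.14160 (2024). The bounds known for it are, for fixed $d\ge4$,
$$n^{d-1}\ln n\,(1+o(1))\le\ln V(n,d)\le d\,n^{d-1}\ln n\,(1+o(1)),$$
and for $d=3$ the same upper bound, with lower bound $\frac32n^2\ln n\,(1+o(1))$. The conjecture is that for every $d\ge2$ there is a constant $c_d$, $1\le c_d\le d$, with $\ln V(n,d)=c_dn^{d-1}\ln n\cdot(1+o(1))$. It is true.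

**Theorem 1.** $c_2=1$, and for every fixed $d\ge3$, $\ \ln V(n,d)=d\,n^{d-1}\ln n\,(1+o(1))$ as $n\to\infty$.

So $c_d=d$ for $d\ge3$. A finer statement says how the vertices are distributed by support size. For $\alpha>0$ let $V_\alpha(n,d)$ be the number of vertices of $\Omega_n^d$ with at most $\alpha n^{d-1}$ nonzero entries.

**Theorem 2.** For fixed $d\ge3$ and fixed $\alpha\in(1,d]$, $\ \ln V_\alpha(n,d)=\alpha\,n^{d-1}\ln n\,(1+o(1))$. Consequently, for every fixed $\varepsilon\in(0,d-1)$, the vertices with at most $(d-\varepsilon)n^{d-1}$ nonzero entries form a fraction $n^{-(\varepsilon+o(1))n^{d-1}}$ of all vertices.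

The case $d=2$ of Theorem 1 is Birkhoff's theorem. From Section 4 on, $d\ge3$ is fixed.

## 3. Orders two and three by hand

*Order 2.* If an array on $[2]^d$ has zero line sums, its value changes sign whenever one coordinate changes. So it is a multiple of $(-1)^{v_1+\dots+v_d}$, and
$$\Omega_2^d=\{\tfrac12+s(-1)^{v_1+\dots+v_d}:\ -\tfrac12\le s\le\tfrac12\}$$
is a segment. Hence $V(2,d)=2$ for every $d$, and both vertices are $0/1$.

*Order 3, dimension 3.* Here fractional vertices appear. Number rows, columns and layers by $0,1,2$ and let the layers be
$$L_0=\tfrac12\begin{pmatrix}1&1&0\\0&1&1\\1&0&1\end{pmatrix},\qquad L_1=\tfrac12\begin{pmatrix}1&0&1\\1&0&1\\0&2&0\end{pmatrix},\qquad L_2=\tfrac12\begin{pmatrix}0&1&1\\1&1&0\\1&0&1\end{pmatrix}.$$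
All rows and columns of the layers sum to $1$, and $L_0+L_1+L_2$ is the all-ones matrix, so this is polystochastic. Let $w$ be as in Fact 1. In $L_0$ the support is a closed cycle alternating between rows and columns, so $w$ equals $\lambda$ at $(0,0),(1,1),(2,2)$ and $-\lambda$ at $(0,1),(1,2),(2,0)$. In the same way, in $L_2$ it equals $\mu$ at $(0,1),(2,2),(1,0)$ and $-\mu$ at $(0,2),(2,0),(1,1)$. The lines across the layers at $(1,1)$ and $(2,2)$ meet the support only in $L_0$ and $L_2$ and give $\lambda-\mu=0$ and $\lambda+\mu=0$. So $\lambda=\mu=0$. The line at $(0,0)$ now gives $w=0$ at $(0,0)$ of $L_1$, which spreads around the four half-entries of $L_1$; the entry $1$ of $L_1$ is alone in its row. So $w=0$, and this is a vertex with $17$ nonzero entries, while a $0/1$ vertex has only $n^{d-1}=9$.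

Two mechanisms have appeared that we shall meet again. A *sign contradiction* ($\lambda=\mu$ and $\lambda=-\mu$) kills $w$ in one place, and then *propagation* kills it elsewhere: on a line where all support elements but one are already known to carry $w=0$, the last one does too.

## 4. The upper bound, and what it demands of a lower bound

**Step: bound the support of a vertex.** The arrays with zero line sums form the $d$-th tensor power of $\{x\in\mathbb R^n:\sum x_i=0\}$, of dimension $(n-1)^d$. So the line-sum map has rank $n^d-(n-1)^d\le dn^{d-1}$. By Fact 1 the columns over the support of a vertex are independent, so a vertex has at most $dn^{d-1}$ nonzero entries. (For $n=d=3$ the bound is $27-8=19$.)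

**Step: count supports.** For real $0<\kappa\le N$,
$$\sum_{s\le\kappa}\binom Ns\le\Big(\frac N\kappa\Big)^{\kappa}\sum_s\binom Ns\Big(\frac\kappa N\Big)^s=\Big(\frac N\kappa\Big)^\kappa\Big(1+\frac\kappa N\Big)^N\le\Big(\frac{eN}\kappa\Big)^\kappa ,$$
since $(N/\kappa)^{\kappa-s}\ge1$ for $s\le\kappa$. Vertices are determined by their supports, so with $N=n^d$, $\kappa=\alpha n^{d-1}$ and $n\ge d\ge\alpha>0$,
$$V_\alpha(n,d)\le\Big(\frac{en}\alpha\Big)^{\alpha n^{d-1}},\qquad V(n,d)=V_d(n,d). \tag{1}$$
This gives the upper bounds in both theorems.

The bound (1) also says what we have to build. The $0/1$ vertices have $n^{d-1}$ nonzero entries, so the logarithm of their number is at most $n^{d-1}(\ln n+1)$: they can never give more than the constant $1$. To reach $d$ we need vertices with almost $dn^{d-1}$ nonzero entries, and almost every such entry must have almost $n$ choices for its place.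

## 5. Coloring the lines, and where peeling from nothing stops

The plan is to cut $[n]^d$ into many blocks $[m]^d$, put in each block a constant multiple of a freely chosen partial hypercube, and arrange the constants so that the result is a vertex with large support. The blocks are indexed by $u\in G^d$, where $G$ is a finite group. This section assigns types to the blocks.

Let $q>d$ be a prime. Put $G=\mathbb Z_q^{d-1}$ and $M=|G|=q^{d-1}$. For $u=(u_1,\dots,u_d)\in G^d$ write the coordinates of $u_i\in G$ as $u_i=(u_i^{(j)})_{j\ne i}$, and set
$$\varphi_i(u_{-i})=\sum_{j\ne i}u_j^{(i)}\in\mathbb Z_q,\qquad \varphi(u)=(\varphi_1,\dots,\varphi_d),\qquad E_\sigma=\{u\in G^d:\varphi(u)=\sigma\}.$$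
Since $\varphi_i$ does not depend on $u_i$, it is a *color* of the direction-$i$ line through $u$.

*Example.* For $d=3$: $u_1=(u_1^{(2)},u_1^{(3)})$, $u_2=(u_2^{(1)},u_2^{(3)})$, $u_3=(u_3^{(1)},u_3^{(2)})$, and
$$\varphi_1=u_2^{(1)}+u_3^{(1)},\qquad\varphi_2=u_1^{(2)}+u_3^{(2)},\qquad\varphi_3=u_1^{(3)}+u_2^{(3)}.$$
Moving $u_1$ changes $\varphi_2$ and $\varphi_3$, each through its own coordinate, and leaves $\varphi_1$ alone.

**Fact 2.** *Given $u_{-i}$ and $\sigma\in\mathbb Z_q^d$ with $\sigma_i=\varphi_i(u_{-i})$, there is exactly one $u_i$ with $\varphi(u)=\sigma$.* For $j\ne i$ we have $\varphi_j=u_i^{(j)}+\sum_{l\ne i,j}u_l^{(j)}$, so $\varphi_j=\sigma_j$ determines $u_i^{(j)}$, and these are all the coordinates of $u_i$. Consequently $|E_\sigma|$ is the number of $u_{-i}$ with $\varphi_i(u_{-i})=\sigma_i$, that is, $|E_\sigma|=M^{d-1}/q$.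

*Translations.* If $\sigma_i=\sigma_i'$, moving along direction-$i$ lines gives a bijection $E_\sigma\to E_{\sigma'}$, by Fact 2. It adds to $u_i$ the fixed vector $(\sigma'_j-\sigma_j)_{j\ne i}$, so it is the restriction of a translation of the group $G^d$.

**Definition (nodes and elements).** A *node* is a pair $(i,\kappa)$ with $1\le i\le d$ (its *part*) and $\kappa\in\mathbb Z_q\setminus\{0\}$. An *element* is a tuple $\sigma\in(\mathbb Z_q\setminus\{0\})^d$; it lies in the nodes $(i,\sigma_i)$, one in each part.

Given a set $H$ of elements and values $x_\sigma>0$ with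
$$\sum_{\sigma\in H,\ \sigma_i=\kappa}x_\sigma=1\qquad\text{for every node }(i,\kappa), \tag{2}$$
place $x_{\varphi(u)}1_{\Pi_u}$ in every block $u$ with $\varphi(u)\in H$, where all $\Pi_u$ are partial hypercubes of order $m$ *with the same leftover $U$*. By Fact 2, a direction-$i$ line of blocks of color $\kappa\ne0$ contains exactly one block of each type $\sigma\in H$ with $\sigma_i=\kappa$. So the line sum at $v_{-i}$ is $1$ if $v_{-i}\notin U_i$ and $0$ otherwise, *whatever the choice of the $\Pi_u$*. Color $0$ is left free on purpose: it gives room to repair the other lines in Section 9.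

*Example.* Let $d=3$ and look only at the colors $1,2$. The four elements $111,\,122,\,212,\,221$ with value $\frac12$ each satisfy (2) at the six nodes $(i,1),(i,2)$. So we can have more elements than there are nodes in a part.

Every type $\sigma\in H$ whose $\Pi_u$ may be chosen freely gives $M^{d-1}/q$ free partial hypercubes of order $m$. If there are $e^{(1-o(1))m^{d-1}\ln m}$ of them with leftover $U$, and $Mm\approx n$, then a set $P\subset H$ of free types yields the constant $|P|/q$. So we want $|P|\approx dq$, although each part has only $q-1$ nodes.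

**First attempt: peeling.** To prove that the array is a vertex, take $w$ as in Fact 1 and kill it by propagation. Suppose the elements of $H$ can be ordered so that each lies in a node all of whose other elements precede it. Then, on a line of that node's color, all support elements but one carry $w=0$ already, and the last one must too. This works for arbitrary $\Pi_u$. But it gives nothing beyond the constant $1$:

**Observation 1.** *If $H$ satisfies (2) and can be ordered in this way, then all values are $1$ and $|H|=q-1$.* The proof is induction along the order. When we come to $p$, consider its node whose other elements precede $p$. If it contained another element, that element would have value $1$ by induction, and the sum in the node would be $1+x_p>1$. So $p$ is alone in the node and $x_p=1$. With all values equal to $1$, every node has exactly one element.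

So fractional values require a starting set $C\subset H$, a *core*, on which $w$ vanishes for some other reason. On the core we give up the free choice and put the same partial hypercube $\Pi^*$ in all core blocks. This costs little if $|C|$ is bounded while $q$ is large. In return the problem on the core splits: for each fixed $v\in\Pi^*$ we get a linear system on the blocks alone.

**A core that dies by signs.** Take the four elements $111,122,212,221$ with $q$ odd, and let $w$ be a function on the four sets $E_\sigma$ whose sums over lines of colors $1$ and $2$ vanish. Consecutive elements of the closed walk $111\to122\to212\to111$ share the nodes $(1,1)$, $(3,2)$, $(2,1)$, and each of these nodes contains exactly two elements. So each step is a translation along which $w$ changes sign. After three steps we get $w(u)=-w(u+\tau)$ on $E_{111}$, for a fixed $\tau\in G^d$ whose translation preserves $E_{111}$. Since $q\tau=0$ and $q$ is odd, iterating $q$ times gives $w(u)=(-1)^qw(u)=-w(u)$, so $w=0$ on $E_{111}$. The other three elements each share a two-element node with $111$, so $w=0$ there too. The odd order of translations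 is what makes the local sign contradiction survive the passage to blocks.

This core is nevertheless useless: all its nodes are full, so every other element avoids them. The induction in Observation 1, started from this core, again gives value $1$ to every other element, hence only $q-3$ of them. What we need is a core that is rigid but has *nodes that are not yet full*, from which propagation can go on.

## 6. Many partial hypercubes with one common leftover

We need many partial hypercubes of order $m$ with the same leftover, and for the repair in Section 9 the leftover must be spread evenly. Three tools are used. **Chernoff:** a binomial variable $X$ of mean $D$ satisfies $\Pr(|X-D|\ge\epsilon D)\le2e^{-\epsilon^2D/3}$ for $0<\epsilon\le1$. **Hoeffding:** for independent $Z_1,\dots,Z_k\in[0,t]$, $\Pr\big(\sum(Z_a-\mathbb EZ_a)\ge\lambda\big)\le e^{-2\lambda^2/(kt^2)}$. The third is a theorem on covers. In a hypergraph, the degree of a vertex is the number of edges containing it, and the codegree of two distinct vertices is the number of edges containing both.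

**Pippenger's theorem** (Alon–Spencer, *The Probabilistic Method*, Thm 4.7.1). For every integer $b\ge2$ and reals $K\ge1$, $\epsilon>0$ there are $\gamma>0$ and $D_0$ such that for all $N\ge D\ge D_0$: every $b$-uniform hypergraph on $N$ vertices with all degrees positive, with $|\deg x-D|<\gamma D$ for all but at most $\gamma N$ vertices $x$, with $\deg x<KD$ for all $x$, and with all codegrees $<\gamma D$, has a set of at most $(1+\epsilon)N/b$ edges whose union is the vertex set.

*Example.* The elements of $[t]^d$ are the edges of a $d$-uniform hypergraph whose vertices are the $dt^{d-1}$ lines: an element is identified with the $d$ lines through it. A partial hypercube is a set of pairwise disjoint edges, all degrees are $t$, and all codegrees are at most $1$.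

**Lemma 1.** Let $0<\delta_0<1/4$ and $s=\lceil(1-\delta_0)t^{d-1}\rceil$. For $t\ge t_0(d,\delta_0)$ the set $\mathcal S$ of partial hypercubes of order $t$ with exactly $s$ elements satisfies $\ln|\mathcal S|\ge(1-2\delta_0)t^{d-1}\ln t$.

The strategy: show that a *sparse random* subset of $[t]^d$ typically contains a member of $\mathcal S$. A fixed member lies in a sparse random set with tiny probability, so there must be very many members.

*Proof.* **Step 1: a sparse random hypergraph.** Let $D=\lceil t^{\delta_0/2}\rceil$, $p=D/t$, and let $X\subset[t]^d$ contain each element independently with probability $p$. Consider the hypergraph on the $N=dt^{d-1}$ lines whose edges are the elements of $X$. Let $\gamma,D_0$ be given by Pippenger's theorem with $b=d$, $K=2$, $\epsilon=\delta_0/d$. We may assume $\gamma<1$, since decreasing $\gamma$ only strengthens the hypotheses. Each degree is $\mathrm{Bin}(t,p)$, with mean $D$, so it differs from $D$ by at least $\gamma D/2$ with probability at most $2e^{-\gamma^2D/12}$. As $dt^{d-1}\cdot2e^{-\gamma^2D/12}\to0$, for large $t$ all degrees are within $\gamma D/2$ of $D$ with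 probability at least $\frac12$; then they are positive and less than $2D$. Two distinct lines share at most one element, so codegrees are at most $1<\gamma D$ for large $t$. Also $N\ge D\ge D_0$. So with probability at least $\frac12$ there is a cover of all lines by at most $(1+\epsilon)t^{d-1}$ elements of $X$.

**Step 2: from a cover to a partial hypercube.** Let $c(x)\ge1$ be the number of cover elements on the line $x$. Then
$$\sum_x(c(x)-1)\le d(1+\epsilon)t^{d-1}-dt^{d-1}=\delta_0t^{d-1}.$$
Delete $c(x)-1$ of the cover elements on each line $x$. What remains has at most one element on each line, so it is a partial hypercube. A cover has at least $N/d=t^{d-1}$ elements, so at least $(1-\delta_0)t^{d-1}$ remain; their number is an integer, hence at least $s$. Any $s$ of them form a member of $\mathcal S$ contained in $X$.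

**Step 3: count.** So $X$ contains a member of $\mathcal S$ with probability at least $\frac12$, while a given member lies in $X$ with probability $p^s$. Hence $|\mathcal S|p^s\ge\frac12$, and since $D\le2t^{\delta_0/2}$,
$$|\mathcal S|\ge\tfrac12(t/D)^s\ge\tfrac12\big(t^{1-\delta_0/2}/2\big)^s .$$
Thus $\ln|\mathcal S|\ge(1-\delta_0)t^{d-1}\big((1-\frac{\delta_0}2)\ln t-\ln2\big)-\ln2$ for large $t$. Since $(1-\delta_0)(1-\delta_0/2)>1-2\delta_0$, the claim follows for large $t$. $\square$

The leftovers in Lemma 1 may be concentrated in a few planes. To spread them, we assemble a larger partial hypercube from many small ones, shuffled at random. Fix $M\ge1$ (later $M=q^{d-1}$) and $0<\delta_0<\frac14$. For $n$ large put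
$$k=\lceil(\ln n)^2\rceil,\qquad t=\lfloor n/(Mk)\rfloor,\qquad m=kt,\qquad r=n-Mm. \tag{3}$$
Then $0\le r<Mk=o(n)$, $\ln t\sim\ln n$ and $(Mm)^{d-1}\sim n^{d-1}$.

**Lemma 2.** Let $\delta=2\delta_0$. For $n$ large there is $U=(U_1,\dots,U_d)$, $U_i\subset[m]^{d-1}$, such that:

1. for all $i\ne j$ and all fixed $v_l$ $(l\ne i,j)$: $\#\{v_j:\ v_{-i}\in U_i\}\le\delta m$ (hence $|U_i|\le\delta m^{d-1}$);
2. the set $\mathcal L_U$ of partial hypercubes of order $m$ with leftover exactly $U$ satisfies $\ln|\mathcal L_U|\ge m^{d-1}\big((1-3\delta_0)\ln t-d\ln2\big)$.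

*Proof.* **Step 1: assemble.** Identify $[m]$ with $\mathbb Z_k\times[t]$ and let $\Lambda=\{a\in\mathbb Z_k^d:\sum a_i=0\}$, so $|\Lambda|=k^{d-1}$. Given $(\Pi_a)_{a\in\Lambda}\in\mathcal S^\Lambda$ and permutations $\tau=(\tau_{a,i})_{a\in\Lambda,\,i\le d}$ of $[t]$, let $\Pi$ be the set of all tuples $\big((a_i,\tau_{a,i}(e_i))\big)_{i\le d}$ with $a\in\Lambda$, $e\in\Pi_a$. It is a partial hypercube. Two elements on a direction-$i$ line agree in $a_j$ for $j\ne i$, hence in $a$ because $\sum a_i=0$; then the corresponding $e,e'\in\Pi_a$ agree outside coordinate $i$, so they are equal.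

**Step 2: a random shuffle spreads the leftover.** Fix $(\Pi_a)$ and choose all $\tau_{a,i}$ uniformly and independently. Fix $\{i,j\}$ and the coordinates in $\mathbb Z_k\times[t]$ at all positions $l\ne i,j$; this defines a plane. Its direction-$i$ lines are indexed by $v_j$, and each line that meets $\Pi$ contains exactly one element of $\Pi$. So
$$\#\{v_j:v_{-i}\in U_i\}=m-|\Pi\cap\text{plane}|=\sum_aZ_a ,$$
where $a$ runs over the $k$ elements of $\Lambda$ compatible with the plane ($a_l$ is prescribed for $l\ne i,j$, so $a_i+a_j$ is prescribed), and $Z_a$ is $t$ minus the number of elements of $\Pi_a$ in a uniformly random plane of $[t]^d$ with the same two directions (fixed coordinates $\tau_{a,l}^{-1}$ of the prescribed ones). A plane contains at most $t$ elements of $\Pi_a$, so $Z_a\in[0,t]$. There are $t^{d-2}$ such planes, so $\mathbb EZ_a=t-s/t^{d-2}\le\delta_0t$. The $Z_a$ are independent, so Hoeffding with $\lambda=\delta_0kt$ gives $\Pr(\sum Z_a\ge2\delta_0kt)\le e^{-2\delta_0^2k}$. There are at most $\binom d2n^{d-2}$ planes, and $\binom d2n^{d-2}e^{-2\delta_0^2(\ln n)^2}<1$ for $n$ large. So for every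 $(\Pi_a)$ some $\tau$ makes $\Pi$ satisfy item 1.

**Step 3: count.** Since $(\Pi_a)$ is recovered from the pair $(\Pi,\tau)$, the number of $\Pi$ satisfying item 1 is at least $|\mathcal S|^{k^{d-1}}/(t!)^{dk^{d-1}}$. By Lemma 1 and $\ln t!\le t\ln t$, its logarithm is at least
$$k^{d-1}t^{d-1}\ln t\,\big(1-2\delta_0-dt^{2-d}\big)\ge(1-3\delta_0)m^{d-1}\ln t$$
for $n$ large. This is where $d\ge3$ matters: the price of the shuffle is $dt\ln t$ per block, negligible against $t^{d-1}\ln t$ only for $d\ge3$.

**Step 4: a common leftover.** Item 1 depends only on the leftover, and there are at most $2^{dm^{d-1}}$ possible leftovers. By the pigeonhole principle some $U$ satisfying item 1 is the leftover of enough of these $\Pi$. Summing item 1 over the fixed coordinates gives $|U_i|\le\delta m^{d-1}$. $\square$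

## 7. An axial structure with a core and almost $dq$ free elements

We now build $H$, with nodes and elements as in Section 5. Each $p\in P$ that is peeled uses up its own node (the one in which it comes last), so $|P|\le d(q-1)$; we want to come close to this.

**Lemma 3.** Let $q>d$ be prime and let $T$ be an integer with $0\le T\le q-d-8$. There are a set $H\subset(\mathbb Z_q\setminus\{0\})^d$, values $x_\sigma>0$ $(\sigma\in H)$, and a partition $H=C\sqcup P$ such that:

* (a) $\sum_{\sigma\in H,\ \sigma_i=\kappa}x_\sigma=1$ for every node $(i,\kappa)$.
* (b) $C=\{c_1,\dots,c_d,h,h'\}$, and there are nodes $a$ in part $1$, $b_j$ in part $j$ $(2\le j\le d)$, $b_2'$ in part $2$, $b_3'$ in part $3$, whose sets of elements in $H$ are exactly $a=\{c_1,\dots,c_d\}$, $b_j=\{c_j,h\}$, $b_2'=\{c_1,h'\}$, $b_3'=\{c_2,h'\}$.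
* (c) $P$ has a linear order such that each $p\in P$ lies in a node all of whose other elements belong to $C$ or precede $p$.
* (d) $|P|\ge(d-1)T+q-8$ and $|H|\le(d-1)T+q+d^2+7d$.

*Why this shape.* Forget the blocks for a moment and give each element one number $w$ with node sums $0$. The nodes $b_j$ say that $c_2,\dots,c_d$ all carry $-w(h)$; the nodes $b_2',b_3'$ link $c_1$ to $c_2$ through $h'$. So all $w(c_j)$ are equal, and node $a$ says $d\,w(c_1)=0$. (The element $c_1$ is linked through $h'$ because $h$ has only one node in each part: its part-1 node is reserved for leaving the core, and its node in part $j\ge2$ is shared with $c_j$.) Values $1/d$ for the $c_j$ and $1-1/d$ for $h,h'$ fit. We leave the core through the part-1 node of $h$. Then comes a chain of levels with $d$ elements of value $1/d$ in each level. A new element at level $\ell$ sits in a node together with $d-1$ elements of level $\ell-1$, so the sum is $d\cdot\frac1d=1$. One level uses up one node in each part and produces $d$ elements: exactly the ratio we want.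

*Proof.* **Step 1: list the elements of core and chain.** We list elements with their nodes. Whenever the node of an element in some part is not specified, the element gets its own *private* node there, used by no other listed element. The values are $1/d$ for all $c_j$, $o$, $g_\ell^{(s)}$, and $1-1/d$ for $h,h',h_2,h_3$.

* Core: nodes $a,b_j,b_2',b_3'$ as in (b).
* $o$: part-1 node $o_1=\{h,o\}$. $h_2$: part-2 node $e_2=\{o,h_2\}$. $h_3$: part-3 node $e_3=\{o,h_3\}$.
* $g_\ell^{(s)}$ for $0\le\ell\le T$, $1\le s\le d$: its part-$s$ node is $(s,\ell)^*$, and for $i\ne s$ its part-$i$ node is $(i,\ell+1)^*$. Here $(i,\ell)^*$, $0\le\ell\le T+1$, are distinct nodes of part $i$. In addition $h_2\in(i,0)^*$ for all $i\ne2$, and $h_3\in(2,0)^*$.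

The elements $h_2,h_3$ start the chain. The node $(i,0)^*$ needs a partner of value $1-1/d$ for $g_0^{(i)}$, and $h_2$ serves in all parts except part 2, where its own node is already $e_2$; there $h_3$ serves. No element gets two nodes in one part, as this table of the specified nodes of the elements other than the $g$'s shows.

| element | specified nodes |
|---|---|
| $c_1$ | $a$ (part 1), $b_2'$ (part 2) |
| $c_2$ | $a$ (part 1), $b_2$ (part 2), $b_3'$ (part 3) |
| $c_j$, $j\ge3$ | $a$ (part 1), $b_j$ (part $j$) |
| $h$ | $o_1$ (part 1), $b_j$ (part $j$, all $j\ge2$) |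
| $h'$ | $b_2'$ (part 2), $b_3'$ (part 3) |
| $o$ | $o_1$ (part 1), $e_2$ (part 2), $e_3$ (part 3) |
| $h_2$ | $e_2$ (part 2), $(i,0)^*$ (parts $i\ne2$) |
| $h_3$ | $e_3$ (part 3), $(2,0)^*$ (part 2) |

Thus $(i,0)^*$ contains $g_0^{(i)}$ and one of $h_2,h_3$. For $1\le\ell\le T$, $(i,\ell)^*=\{g_\ell^{(i)}\}\cup\{g_{\ell-1}^{(s)}:s\ne i\}$. Finally $(i,T+1)^*=\{g_T^{(s)}:s\ne i\}$.

**Step 2: there are enough nodes.** Besides the $T+2$ nodes $(i,\ell)^*$, the nodes used are:

* part 1: $a,o_1$ and the private nodes of $h',h_3$; total $T+6$;
* part 2: $b_2,b_2',e_2$ and the private nodes of $c_3,\dots,c_d$; total $T+d+3$;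
* part 3: $b_3,b_3',e_3$ and the private nodes of $c_1,c_4,\dots,c_d$; total $T+d+3$;
* part $j\ge4$: $b_j$ and the private nodes of $c_l$ $(l\ne j)$, $h'$, $o$, $h_3$; total $T+d+5$.

So each part uses at most $T+d+5\le q-3$ of its $q-1$ nodes, and the listing is possible.

**Step 3: listed elements are distinct tuples.** Two elements are distinct if some node contains one but not the other.

* $a=\{c_1,\dots,c_d\}$ separates each $c_j$ from all listed elements other than the $c$'s. For $j\ge2$, $b_j=\{c_j,h\}$ separates $c_j$ from $c_l$, $l\ne j$. So each $c_j$ differs from all other listed elements.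
* $b_2=\{c_2,h\}$ separates $h$ from every element except $c_2$, and $b_2'=\{c_1,h'\}$ separates $h'$ from every element except $c_1$. With the previous item, $h$ and $h'$ differ from all others.
* $e_2=\{o,h_2\}$ separates $o$ and $h_2$ from all others, and $e_3=\{o,h_3\}$ separates $o$ and $h_3$ from all others. Moreover $e_3$ separates $o$ from $h_2$, and $e_2$ separates $o$ from $h_3$ and $h_2$ from $h_3$.
* If $g_\ell^{(s)}=g_{\ell'}^{(s')}$ with $s\ne s'$, then part $s$ gives $\ell=\ell'+1$ and part $s'$ gives $\ell+1=\ell'$, a contradiction. If $s=s'$, part $s$ gives $\ell=\ell'$. The $g$'s differ from all other listed elements by the previous items.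

**Step 4: sums so far.** They equal $1$ in $a,b_j,b_2',b_3',o_1,e_2,e_3$ and in $(i,\ell)^*$ for $0\le\ell\le T$. They equal $1-\frac1d$ in $(i,T+1)^*$, and $\frac1d$ or $1-\frac1d$ in private nodes. Call a node *saturated* when its sum is $1$.

**Step 5: complete to sum $1$ everywhere.** Put $q'=q-T-d-8\ge0$. In each part at least $(q-1)-(T+d+5)=q-T-d-6\ge q'$ nodes are unused. Choose $q'$ of them in each part and add $q'$ elements of value $1$ that match these nodes perfectly (each chosen node is in exactly one of the new elements). The remaining unsaturated nodes number at most $(q-1)-q'-(T+1)=d+6$ in each part. Their residual demands ($1$ minus the current sum) are positive, and have the same total in every part, because every element contributes its value once to each part. While the total is positive, choose in each part a node with positive residual, and add the element through these $d$ nodes, with value the least of the $d$ residuals. Each such *filler* saturates a node, so at most $d(d+6)$ fillers are added, and the residuals in all parts vanish simultaneously. This gives (a).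

**Step 6: nothing collides.** Each listed element lies in a node saturated before Step 5: $c_j\in a$; $h\in o_1$; $h'\in b_2'$; $o\in o_1$; $h_2\in e_2$; $h_3\in e_3$; $g_\ell^{(s)}\in(s,\ell)^*$. Each value-$1$ element and each filler lies in a saturated node once it is added. Later elements avoid saturated nodes. So all elements are distinct. The nodes in (b) were saturated before Step 5, so no later element entered them, and (b) holds. Let $H$ consist of all elements and $P=H\setminus C$.

**Step 7: the order for (c).** Take $o,h_2,h_3$, all $g_0^{(s)}$, all $g_1^{(s)}$, …, all $g_T^{(s)}$, the value-$1$ elements, the fillers in order of creation. The required nodes are: $o_1=\{h,o\}$ for $o$, with $h\in C$; $e_2$ for $h_2$; $e_3$ for $h_3$; $(s,\ell)^*$ for $g_\ell^{(s)}$, whose other elements are $h_2$ or $h_3$ if $\ell=0$ and have level $\ell-1$ if $\ell\ge1$; any node for a value-$1$ element, which is alone there; and for a filler a node which it saturated, since no later filler enters it.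

**Step 8: sizes.** $|P|\ge d(T+1)+q'=(d-1)T+q-8$. The listed elements other than the $g$'s are $d+5$ in number, so
$$|H|\le d(T+1)+q'+(d+5)+d(d+6)\le(d-1)T+q+d^2+7d.\qquad\square$$

## 8. Rigidity of the core modulo $q$

In the template the core was killed by $d\,w(c_1)=0$. Over the blocks, the $d$ equal numbers become $d$ translates of one function, and we must show that their sum vanishes only if the function does. Here the primality of $q$ does the work of the odd order in Section 5.

**Lemma 4.** Let $H,C$ be as in Lemma 3. Let $w$ be a real function on $\bigcup_{\sigma\in C}E_\sigma$ whose sum over (the points in this union of) every direction-$i$ line of color $\kappa$ vanishes whenever $(i,\kappa)\in\{a,b_2,\dots,b_d,b_2',b_3'\}$. Then $w=0$.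

*Proof.* **Step 1: translate the hypotheses.** Consider the translations of Section 5 between classes that share a node:

* $\zeta_j:E_h\to E_{c_j}$ $(j\ge2)$ along direction $j$, node $b_j$;
* $\beta_3:E_{c_2}\to E_{h'}$ along direction $3$, node $b_3'$;
* $\beta_2:E_{h'}\to E_{c_1}$ along direction $2$, node $b_2'$;
* $\theta_j:E_{c_2}\to E_{c_j}$ $(1\le j\le d)$ along direction $1$, node $a$.

By Fact 2 a line of the relevant color contains exactly one point of $E_\sigma$ for each $\sigma$ in the node, and by (b) the node's elements are those listed. So the hypotheses read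
$$w\circ\zeta_j=-w,\qquad w\circ\beta_3=-w,\qquad w\circ\beta_2=-w,\qquad \sum_{j=1}^dw(\theta_ju)=0\quad(u\in E_{c_2}). \tag{4}$$

**Step 2: bring everything to $E_{c_2}$.** Two sign changes cancel: $w(z)=w(\zeta_2\zeta_j^{-1}z)$ for $z\in E_{c_j}$, $j\ge2$, and $w(z)=w(\beta_3^{-1}\beta_2^{-1}z)$ for $z\in E_{c_1}$. Insert $z=\theta_ju$ in the last equation of (4). The maps $\zeta_2\zeta_j^{-1}\theta_j$ $(j\ge2)$ and $\beta_3^{-1}\beta_2^{-1}\theta_1$ map $E_{c_2}$ onto itself and are translations by fixed vectors $\tau_j\in G^d$. So
$$\sum_{j=1}^dw(u+\tau_j)=0\qquad\text{for all }u\in E_{c_2}. \tag{5}$$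

**Step 3: the operator in (5) is invertible.** Let $Q_j$ be the permutation matrix $(Q_jw)(u)=w(u+\tau_j)$ on functions on $E_{c_2}$. The $Q_j$ commute, and $Q_j^q=I$ because $q\tau_j=0$. Let $B=\sum_jQ_j$, an integer matrix. In the multinomial expansion of $B^q$ all coefficients other than those of the $Q_j^q$ are divisible by the prime $q$, so $B^q\equiv\sum_jQ_j^q=dI\pmod q$. Hence $(\det B)^q\equiv d^{|E_{c_2}|}\not\equiv0\pmod q$, as $q>d$ is prime. So $\det B\ne0$ and $w=0$ on $E_{c_2}$.

**Step 4: spread.** By (4), $w=0$ on $E_h$ (by $\zeta_2$), then on $E_{c_j}$ for $j\ge3$ (by $\zeta_j$), on $E_{h'}$ (by $\beta_3$) and on $E_{c_1}$ (by $\beta_2$). $\square$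

## 9. The free array and its correction

Fix a prime $q>d$ and $T$ as in Lemma 3, with the resulting $H=C\sqcup P$, and $M=q^{d-1}$. Fix
$$0<\delta_0<\tfrac14,\qquad\delta=2\delta_0\le\frac1{2^d(q-1)(d-1)}. \tag{6}$$
For large $n$ take $k,t,m,r$ from (3) and $U$ from Lemma 2. Identify the index set $[n]$ with $(G\times[m])\sqcup R$, $|R|=r$. Indices in $R$ are *new*, the others *old*. A tuple of old indices is written $(u,v)\in G^d\times[m]^d$. A line is *new* if some fixed coordinate of it is new, otherwise *old*. An old direction-$i$ line at $(u_{-i},v_{-i})$ has color $\varphi_i(u_{-i})$.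

**The free array $x'$.** Fix $\Pi^*\in\mathcal L_U$. For each $u$ with $\varphi(u)\in P$ choose an *arbitrary* $\Pi_u\in\mathcal L_U$; for $\varphi(u)\in C$ let $\Pi_u=\Pi^*$. Put
$$x'(u,v)=x_{\varphi(u)}\mathbf 1[v\in\Pi_u]\quad\text{if }\varphi(u)\in H,$$
and $x'=0$ elsewhere, in particular on tuples with a new index.

The line sums of $x'$ are $0$ on new lines and on old lines of color $0$, since elements of $H$ have no zero coordinate. On an old direction-$i$ line of color $\kappa\ne0$, Fact 2 and Lemma 3(a) give
$$\sum_{\sigma\in H,\ \sigma_i=\kappa}x_\sigma\mathbf 1[v_{-i}\notin U_i]=\mathbf 1[v_{-i}\notin U_i].$$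
Call lines with sum $1$ *saturated*; all other lines have sum $0$. Which lines are saturated does not depend on the choice of the $\Pi_u$. All $d$ lines through an element of $\operatorname{supp}x'$ have positive sum, so they are saturated.

What is missing is an array that avoids the saturated lines and has sum $1$ on all others. Let $\mathcal Y$ be the polytope of nonnegative arrays $y$ on $[n]^d$ whose sum is $0$ on saturated lines and $1$ on all others.

**Lemma 5.** $\mathcal Y\ne\varnothing$ for $n$ large.

*Proof.* **Step 1: weights for tuples with new coordinates.** Put $f(d)=0$, $f(b)=(1-rf(b+1))/(Mm)$ for $b=d-1,\dots,2$, and $f(1)=q(1-rf(2))/(Mm)$. Since $r\le Mm$ for $n$ large, descending induction gives $0\le f(b)\le1/(Mm)$ for $b\ge2$, and $0\le f(1)\le q/(Mm)$. Put $\rho=rf(1)\le rq/(Mm)\le\frac12$ for $n$ large.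

**Step 2: define $y$.** An old line of color $\kappa\ne0$ with $v_{-j}\in U_j$ needs mass that lies on no saturated line. We put it in blocks whose other colors are all $0$.

* On tuples with $b\ge2$ new coordinates, $y=f(b)$.
* On tuples with exactly one new coordinate, in position $i$: $y=f(1)$ if $\varphi_i(u_{-i})=0$, else $0$.
* On $(u,v)$ with $\varphi(u)=0$: $y=Z(v)$, to be chosen.
* On $(u,v)$ with $\varphi_i(u_{-i})\ne0$ for exactly one $i$: $y=\frac1m\mathbf 1[v_{-i}\in U_i]$.
* $y=0$ otherwise.

**Step 3: line sums, except for the choice of $Z$.**

A new line with $b\ge2$ new fixed coordinates has sum $Mm\,f(b)+rf(b+1)=1$.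

Consider a new direction-$j$ line with exactly one new fixed coordinate, in position $i$. As the old index $(u_j,v_j)$ varies, the condition $\varphi_i(u_{-i})=0$ fixes $u_j^{(i)}$, so it holds for $Mm/q$ old indices. The sum is $\frac{Mm}qf(1)+rf(2)=1$.

Consider an old direction-$j$ line of color $\kappa\ne0$. New indices contribute $0$ there. Among the old ones only the unique $u$ on the line with $\varphi_i(u_{-i})=0$ for all $i\ne j$ contributes, and it gives $\sum_{v_j}\frac1m\mathbf 1[v_{-j}\in U_j]=\mathbf 1[v_{-j}\in U_j]$. That is $0$ on saturated lines and $1$ on the others, as required.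

Consider an old direction-$j$ line of color $0$. New indices contribute $rf(1)=\rho$. The unique $u$ with $\varphi(u)=0$ contributes $(A_jZ)(v_{-j})$. For each $i\ne j$ and each $\kappa\ne0$, the unique $u$ with $\varphi_i=\kappa$ and all other colors $0$ contributes $\frac1m\#\{v_j:v_{-i}\in U_i\}$. So we need
$$A_jZ=\mu_j:=1-\rho-\lambda_j\quad\text{for all }j,\qquad\lambda_j(v_{-j})=\frac{q-1}m\sum_{i\ne j}\#\{v_j:v_{-i}\in U_i\}. \tag{7}$$
By Lemma 2, item 1, and (6), $0\le\lambda_j\le\lambda^*:=(q-1)(d-1)\delta\le2^{-d}$. So the prescribed sums are nearly constant; we need a *nonnegative* $Z$ realizing them.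

**Step 4: a solution of (7) that may be negative.** Let
$$F(v)=\frac{1-\rho}m-\frac{q-1}m\sum_i\mathbf 1[v_{-i}\in U_i]+(q-1)\Big(\frac1m-\mathbf 1[v\in\Pi^*]\Big).$$
In $A_jF$ the first term gives $1-\rho$. In the second, $i=j$ gives $-(q-1)1_{U_j}$ and $i\ne j$ gives $-\lambda_j$. In the third, since $A_j1_{\Pi^*}=1-1_{U_j}$, we get $+(q-1)1_{U_j}$. So $A_jF=1-\rho-\lambda_j=\mu_j$.

**Step 5: smooth it without changing line sums.** Let $\mathsf E_i$ be averaging over the $i$-th coordinate, and
$$Z=F-\prod_{i=1}^d(I-\mathsf E_i)F=\sum_{\varnothing\ne S\subset[d]}(-1)^{|S|+1}\Big(\prod_{i\in S}\mathsf E_i\Big)F.$$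
The $\mathsf E_i$ commute and $\mathsf E_j(I-\mathsf E_j)=0$, so $\mathsf E_jZ=\mathsf E_jF$ and $A_jZ=A_jF=\mu_j$. The gain is that $F$ itself has disappeared: each $\big(\prod_{i\in S}\mathsf E_i\big)F$ is an average of values of $\mathsf E_jF=\mu_j/m$ for any $j\in S$, so it lies in $\big[\frac{1-\rho-\lambda^*}m,\frac{1-\rho}m\big]$. There are $2^{d-1}$ sets $S$ of odd size and $2^{d-1}-1$ nonempty ones of even size, so
$$mZ\ge2^{d-1}(1-\rho-\lambda^*)-(2^{d-1}-1)(1-\rho)=1-\rho-2^{d-1}\lambda^*\ge1-\tfrac12-\tfrac12=0.$$
So $y\in\mathcal Y$. $\square$

## 10. Every free choice gives a different vertex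

$\mathcal Y$ is a nonempty compact polytope, so it has a vertex. Fix a vertex $y^*$ of $\mathcal Y$ (recall that $\mathcal Y$ does not depend on the choice of the $\Pi_u$) and let $z=x'+y^*$. All line sums of $z$ are $1$, so $z\in\Omega_n^d$.

**Lemma 6.** $z$ is a vertex of $\Omega_n^d$, and different choices of $(\Pi_u)_{\varphi(u)\in P}$ give different $z$.

*Proof.* Let $\operatorname{supp}w\subset\operatorname{supp}z$ with all line sums of $w$ zero. By Fact 1 we must show $w=0$. On a saturated line the nonnegative array $y^*$ has sum $0$, so it vanishes there; hence on saturated lines $w$ is supported on $\operatorname{supp}x'$.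

**Step 1: the core.** We show $w=0$ on $\operatorname{supp}x'$ over all $u$ with $\varphi(u)\in C$. Fix $v\in\Pi^*$ and let $w_v(u)=w(u,v)$ for $\varphi(u)\in C$. Let $(i,\kappa)$ be one of the nodes in Lemma 3(b), and consider an old direction-$i$ line at $(u_{-i},v_{-i})$ of color $\kappa$. It is saturated, as $v\in\Pi^*$ implies $v_{-i}\notin U_i$. The elements of $\operatorname{supp}x'$ on it are of the form $(\tilde u,\tilde v)$ with $\varphi(\tilde u)$ in the node, so $\varphi(\tilde u)\in C$ by (b); then $\tilde v\in\Pi^*$ and $\tilde v_{-i}=v_{-i}$, so $\tilde v=v$. Hence the line sum of $w$ is the sum of $w_v$ over the points of $\bigcup_{\sigma\in C}E_\sigma$ on the line in $G^d$, and it is $0$. So $w_v$ satisfies the hypotheses of Lemma 4, and $w_v=0$. This is where it matters that all core blocks carry the same $\Pi^*$.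

**Step 2: propagation.** We extend this to all of $\operatorname{supp}x'$. Go through $p\in P$ in the order of Lemma 3(c), assuming $w=0$ on $\operatorname{supp}x'$ over all $u$ whose type $\varphi(u)$ is in $C$ or precedes $p$. Let $u\in E_p$, $v\in\Pi_u$, and let $(i,p_i)$ be the node from (c). The direction-$i$ line through $(u,v)$ is saturated. By Fact 2, $u$ is the only point of $E_p$ on its direction-$i$ line in $G^d$, and $\Pi_u$ has only $v$ on the direction-$i$ line of $v$. So the other elements of $\operatorname{supp}x'$ on the line through $(u,v)$ lie over points whose type is another element of the node, and $w=0$ there. Since the line sum of $w$ is $0$, $w(u,v)=0$.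

**Step 3: the correction.** Now $w=0$ on $\operatorname{supp}x'$, so $\operatorname{supp}w\subset\operatorname{supp}y^*$, and $y^*\pm\varepsilon w\in\mathcal Y$ for small $\varepsilon>0$. As $y^*$ is a vertex of $\mathcal Y$, $w=0$.

**Step 4: distinctness.** We recover the choices from $z$: if $\varphi(u)\in P$, then
$$\Pi_u=\{v:\ z(u,v)>0,\ v_{-1}\notin U_1\}.$$
If $v_{-1}\notin U_1$, the direction-1 line of $(u,v)$ has nonzero color and is saturated, so $y^*(u,v)=0$ and $z(u,v)=x'(u,v)$, which is positive iff $v\in\Pi_u$. And $v\in\Pi_u$ implies $v_{-1}\notin U_1$. $\square$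

**Count.** The number of $u$ with $\varphi(u)\in P$ is $|P|M^{d-1}/q$, by Fact 2. By Lemmas 6 and 2 and by (3),
$$\ln V(n,d)\ge\frac{|P|}qM^{d-1}\ln|\mathcal L_U|\ge\frac{|P|}q(Mm)^{d-1}\big((1-3\delta_0)\ln t-d\ln2\big)=\frac{|P|}q(1-3\delta_0-o(1))\,n^{d-1}\ln n. \tag{8}$$

## 11. Letting $q\to\infty$: proofs of the two theorems

**Proof of Theorem 1.** Take the longest chain: $T=q-d-8$, with $q\ge d+8$ prime. By Lemma 3(d), $|P|\ge(d-1)(q-d-8)+q-8=dq-d^2-7d$, and (8) gives
$$\liminf_{n\to\infty}\frac{\ln V(n,d)}{n^{d-1}\ln n}\ge\Big(d-\frac{d^2+7d}q\Big)(1-3\delta_0).$$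
The left side does not depend on $q$ and $\delta_0$. Here $q$ is an arbitrarily large prime and, for given $q$, $\delta_0>0$ is arbitrarily small. So the $\liminf$ is at least $d$. By (1) with $\alpha=d$, $\ln V(n,d)\le dn^{d-1}(\ln n+1-\ln d)$ for $n\ge d$. This proves Theorem 1 for $d\ge3$; for $d=2$ it is Birkhoff's theorem. So the conjecture holds, with $c_2=1$ and $c_d=d$ for $d\ge3$. $\blacksquare$

**Proof of Theorem 2.** The upper bound is (1). For the lower bound we use a shorter chain and bound the support of $z$.

**Step 1: the support of $x'$.** Each of the $|H|M^{d-1}/q$ blocks of types in $H$ contains at most $m^{d-1}$ elements, so $|\operatorname{supp}x'|\le|H|\frac{M^{d-1}}qm^{d-1}\le\frac{|H|}qn^{d-1}$.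

**Step 2: the support of $y^*$.** Since $y^*$ is a vertex of $\mathcal Y$, the columns of the line-sum matrix indexed by $\operatorname{supp}y^*$ are linearly independent, by Fact 1. No entry of $\operatorname{supp}y^*$ lies on a saturated line, so these columns vanish in the rows of saturated lines. Hence $|\operatorname{supp}y^*|$ is at most the number of unsaturated lines. These are:

* new lines, of which there are $dn^{d-1}-d(Mm)^{d-1}=o(n^{d-1})$;
* old lines of color $0$, at most $\frac dqn^{d-1}$;
* old lines with $v_{-i}\in U_i$, at most $d\delta n^{d-1}$.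

With Lemma 3(d),
$$|\operatorname{supp}z|\le\Big(\frac{(d-1)T+q+d^2+8d}q+d\delta+o(1)\Big)n^{d-1}, \tag{9}$$
where the $o(1)$ is the same for all choices of the $\Pi_u$.

**Step 3: choose $T$.** Given $\alpha\in(1,d]$, put
$$T=\Big\lfloor\frac{(\alpha-1)q-d^2-8d-1}{d-1}\Big\rfloor.$$
For $q$ large $T\ge0$. Also $T\le q-\frac{d^2+8d+1}{d-1}\le q-d-8$, because $(d-1)(d+8)=d^2+7d-8\le d^2+8d+1$. So Lemma 3 applies. By the choice of $T$, $(d-1)T+q+d^2+8d\le\alpha q-1$. Choose $\delta_0$ so that, besides (6), also $d\delta\le\frac1{2q}$. Then (9) gives
$$|\operatorname{supp}z|\le\Big(\alpha-\frac1q+\frac1{2q}+o(1)\Big)n^{d-1}\le\alpha n^{d-1}$$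
for $n$ large, for all the vertices constructed.

**Step 4: count.** Since $(d-1)T\ge(\alpha-1)q-d^2-8d-1-(d-1)$, Lemma 3(d) gives $|P|\ge(d-1)T+q-8\ge\alpha q-d^2-9d-8$. The computation in (8) counts the constructed vertices, so
$$\ln V_\alpha(n,d)\ge\Big(\alpha-\frac{d^2+9d+8}q\Big)(1-3\delta_0-o(1))\,n^{d-1}\ln n.$$
Letting first $\delta_0\to0$ and then $q\to\infty$, we get $\liminf\ln V_\alpha(n,d)/(n^{d-1}\ln n)\ge\alpha$.

**Step 5: the fraction of vertices of small support.** Let $\varepsilon\in(0,d-1)$ and $\alpha=d-\varepsilon\in(1,d)$. By what was just proved and Theorem 1,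
$$\ln\frac{V_{d-\varepsilon}(n,d)}{V(n,d)}=\big((d-\varepsilon)-d+o(1)\big)n^{d-1}\ln n=-(\varepsilon+o(1))\,n^{d-1}\ln n.$$
This is the last assertion. $\blacksquare$
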